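
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}

\title{Comeager sets of contractions on $\ell_p$\\ in four operator topologies}


\begin{abstract}
For $1<p<\infty$ we consider the set of contractions on real or complex $\ell_p$ with the topologies $\mathtt{WOT}$, $\mathtt{SOT}$, $\mathtt{SOT}_*$ and $\mathtt{SOT}^*$. We show that these four topologies have the same comeager sets when $p\ne2$, which answers a question of Grivaux, Matheron and Menet, and that no two of them have the same comeager sets when $p=2$. For $p\neq 2$ the point is that the vectors whose norm is preserved by a contraction need not form a subspace: a contraction can nearly annihilate a vector $e$ while $e$ is a linear combination of vectors whose norms it preserves. As a result, the contractions at which the identity map from $\mathtt{WOT}$ to $\mathtt{SOT}^*$ is continuous form a set that is comeager for all four topologies.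
\end{abstract}

\section{The question and the answer}

Let $X=\ell_p=\ell_p(\mathbb N)$ over $\mathbb K=\mathbb R$ or $\mathbb C$, with $1<p<\infty$, and let $\mathcal B_1(\ell_p)$ be the set of operators $T$ on $X$ with $\|T\|\le1$. We consider four topologies on $\mathcal B_1(\ell_p)$:
\begin{itemize}
\item $\mathtt{WOT}$: $T_i\to T$ iff $\langle x^*,T_ix\rangle\to\langle x^*,Tx\rangle$ for all $x\in X$, $x^*\in X^*$;
\item $\mathtt{SOT}$: $T_i\to T$ iff $\|T_ix-Tx\|\to0$ for all $x\in X$;
\item $\mathtt{SOT}_*$: $T_i\to T$ iff $\|T_i^*x^*-T^*x^*\|\to0$ for all $x^*\in X^*$;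
\item $\mathtt{SOT}^*$: $T_i\to T$ iff $T_i\to T$ in both $\mathtt{SOT}$ and $\mathtt{SOT}_*$.
\end{itemize}
Each of them is Polish on $\mathcal B_1(\ell_p)$, so Baire's theorem applies: countable intersections of dense open sets are dense. A set is \emph{comeager} if it contains such an intersection, and a property of contractions is generic, for a given topology, if it holds on a comeager set. Does the notion of a generic contraction depend on the choice of topology? This question, for $p\ne2$, is posed in \cite{GMM}.

We have $\mathtt{WOT}\subseteq\mathtt{SOT}\subseteq\mathtt{SOT}^*$ and $\mathtt{WOT}\subseteq\mathtt{SOT}_*\subseteq\mathtt{SOT}^*$. These inclusions alone say nothing about comeager sets: a finer topology has more open sets, but it is harder for a set to be dense in it. Hilbert space suggests that the answer depends strongly on the topology. There the isometries are comeager for $\mathtt{WOT}$, while for $\mathtt{SOT}$ they form a closed set that misses $0$. For $p\ne2$ the situation is the opposite. (For $p>2$ it is known that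 every $\mathtt{SOT}^*$-comeager set is $\mathtt{SOT}$-comeager; we do not use this.)

\begin{theorem}\label{thm:A}
Let $1<p\neq2<\infty$ and $X=\ell_p(\mathbb N)$ over $\mathbb R$ or $\mathbb C$. There is a set $\mathcal C\subseteq\mathcal B_1(\ell_p)$ which is $\mathtt{WOT}$-$G_\delta$ and $\mathtt{SOT}^*$-dense, such that the identity map $(\mathcal B_1(\ell_p),\mathtt{WOT})\to(\mathcal B_1(\ell_p),\mathtt{SOT}^*)$ is continuous at each point of $\mathcal C$. Consequently all topologies $\tau$ on $\mathcal B_1(\ell_p)$ with $\mathtt{WOT}\subseteq\tau\subseteq\mathtt{SOT}^*$ have the same comeager sets; in particular this holds for $\mathtt{WOT}$, $\mathtt{SOT}$, $\mathtt{SOT}_*$ and $\mathtt{SOT}^*$.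
\end{theorem}

\begin{theorem}\label{thm:B}
For $p=2$, no two of the four topologies have the same comeager sets.
\end{theorem}

So for $1<p<\infty$ the four topologies have the same comeager sets if and only if $p\neq2$.

\medskip
\noindent\textbf{The idea.} For a contraction $T$ call
\[
N(T)=\{x:\|Tx\|=\|x\|\}
\]
the set of its \emph{norming vectors}; it is closed under multiplication by scalars. If $T_i\to T$ in $\mathtt{WOT}$ and $x\in N(T)$, then $T_ix\to Tx$ weakly while $\|T_ix\|\le\|x\|=\|Tx\|$, and uniform convexity gives $T_ix\to Tx$ in norm. By linearity the same holds for $x\in\operatorname{span}N(T)$. So a contraction with many norming vectors is a point where weak convergence improves to strong convergence. We would like to show that, for each fixed basis vector $e$, the contractions $T$ with $e\in\operatorname{span}N(T)$ are dense even for $\mathtt{SOT}^*$.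

In Hilbert space they are not. There $N(T)=\ker(I-T^*T)$ is already a subspace, so if the unit vector $e$ is in $\operatorname{span}N(T)$ then $\|Te\|=1$, and $T$ is not close to $0$ in $\mathtt{SOT}$. For $p\neq2$ this obstruction disappears: $\|Te\|$ can be tiny although $e$ is a combination of two norming vectors of $T$. Section~\ref{sec:small} shows this by hand for $p=4$.

\medskip
\noindent\textbf{Conventions.} The duality $\langle x^*,x\rangle$ is bilinear, $X^*=\ell_q$ with $\frac1p+\frac1q=1$, and adjoints are Banach-space adjoints, except in Section~\ref{sec:hilbert}. By reflexivity $T^{**}=T$. The canonical bases of $\ell_p$ and $\ell_q$ are $(e_j)$ and $(e_j^*)$, $P_N$ is the projection onto the first $N$ coordinates, and $|\cdot|_r$ is the $\ell_r$-norm on $\mathbb K^n$. In statements about a general exponent $r$, $(e_j)$ and $(e_j^*)$ are the canonical bases of $\ell_r$ and of its dual; when such a statement is applied with $r=q$, the two bases exchange roles.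

\section{Hilbert space}\label{sec:hilbert}

We first prove Theorem~\ref{thm:B}. Let $H=\ell_2$. In this section $T^*$ is the Hilbert adjoint; it differs from the Banach adjoint by the (conjugate-linear, if $\mathbb K=\mathbb C$) isometric identification of $H$ with $H^*$, so the topologies are unchanged. Let
\[
\mathcal I=\{T:T^*T=I\},\qquad \mathcal I_*=\{T:TT^*=I\}
\]
be the sets of isometries and of co-isometries. We determine for which of the topologies each of them is comeager.

\emph{Both sets are $G_\delta$ for all four topologies.} Since the norm is weakly lower semicontinuous and $T\mapsto T^*$ is $\mathtt{WOT}$-continuous, $\{T:\|Tx\|>1-\frac1n\}$ and $\{T:\|T^*x\|>1-\frac1n\}$ are $\mathtt{WOT}$-open. Intersecting over $n$ and over a countable dense set of unit vectors $x$ gives $\mathcal I$ and $\mathcal I_*$. So each of these sets is comeager in every topology in which it is dense.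

\emph{Where they are not comeager.} $\mathcal I$ is $\mathtt{SOT}$-closed and $\mathcal I_*$ is $\mathtt{SOT}_*$-closed; both are therefore $\mathtt{SOT}^*$-closed, and neither contains $0$. Comeager sets in Polish spaces are dense, so $\mathcal I$ is not comeager for $\mathtt{SOT}$ or $\mathtt{SOT}^*$, and $\mathcal I_*$ is not comeager for $\mathtt{SOT}_*$ or $\mathtt{SOT}^*$.

\emph{Both are $\mathtt{WOT}$-dense.} On the bounded set $\mathcal B_1(H)$, $\mathtt{WOT}$ is the topology of convergence of all matrix entries. So it suffices, given $T_0$ and $N$, to find a unitary with the same entries as $T_0$ for indices $i,j\le N$. Let $A=P_NT_0P_N$, seen as an operator on $\mathbb K^N$, and put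
\[
U=\begin{pmatrix}A&D_*\\D&-A^*\end{pmatrix},\qquad D=(I-A^*A)^{1/2},\quad D_*=(I-AA^*)^{1/2}.
\]
We have $A\,\pi(A^*A)=\pi(AA^*)A$ for every polynomial $\pi$, and approximating $\sqrt{1-t}$ by polynomials on $[0,1]$ gives $AD=D_*A$, hence also $DA^*=A^*D_*$. Thus
\[
U^*U=\begin{pmatrix}A^*A+D^2&A^*D_*-DA^*\\D_*A-AD&D_*^2+AA^*\end{pmatrix}=I .
\]
So $U$ is a unitary on $\mathbb K^{2N}$. Extended by the identity, it is a unitary on $H$, hence in $\mathcal I\cap\mathcal I_*$, with the required entries.

\emph{$\mathcal I_*$ is $\mathtt{SOT}$-dense, and $\mathcal I$ is $\mathtt{SOT}_*$-dense.} By boundedness, every $\mathtt{SOT}$-neighborhood of $T_0$ contains $\{S\in\mathcal B_1(H):\|(S-T_0)e_j\|<\delta,\ j\le n\}$ for some $n$ and $\delta>0$. Take $M\ge n$ so large that $A=P_MT_0P_M$ satisfies $\|(A-T_0)e_j\|<\delta$ for $j\le n$. Let $H'$ and $H''$ be the closed spans of $\{e_j:j>2M\}$ and $\{e_j:j>M\}$, let $V:H'\to H''$ be unitary, and define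
\[
T:\mathbb K^M\oplus\mathbb K^M\oplus H'\to\mathbb K^M\oplus H'',\qquad T(x,y,h)=\big(Ax+(I-AA^*)^{1/2}y,\;Vh\big).
\]
Then $TT^*=(AA^*+I-AA^*)\oplus VV^*=I$, so $T\in\mathcal I_*$, and $Te_j=Ae_j$ for $j\le M$. This shows the first density. Since $T\mapsto T^*$ is a homeomorphism from $\mathtt{SOT}$ to $\mathtt{SOT}_*$ taking $\mathcal I_*$ to $\mathcal I$, the second follows.

In summary:
\begin{center}
\begin{tabular}{l|cccc}
&$\mathtt{WOT}$&$\mathtt{SOT}$&$\mathtt{SOT}_*$&$\mathtt{SOT}^*$\\\hline
$\mathcal I$ comeager?&yes&no&yes&no\\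
$\mathcal I_*$ comeager?&yes&yes&no&no
\end{tabular}
\end{center}
The columns are pairwise different, which proves Theorem~\ref{thm:B}. \qed

\section{Reduction to contractions with many norming vectors}\label{sec:reduction}

\begin{lemma}\label{lem:cont}
Let $1<r<\infty$ and let $T,T_i$ be contractions on $\ell_r$ with $T_i\to T$ in $\mathtt{WOT}$. If $x\in\operatorname{span}N(T)$, then $\|T_ix-Tx\|\to0$.
\end{lemma}

\begin{proof}
By linearity we may assume $x\in N(T)$. Then $T_ix\to Tx$ weakly and $\|T_ix\|\le\|x\|=\|Tx\|$. In a uniformly convex space, such as $\ell_r$, if $y_i\to y$ weakly and $\|y_i\|\le\|y\|$, then $y_i\to y$ in norm. (This is trivial for $y=0$, and otherwise we may scale to $\|y\|=1$. Take a functional $f$ with $\|f\|=f(y)=1$; then $2\ge\|y_i+y\|\ge|f(y_i+y)|\to2$, and uniform convexity gives $\|y_i-y\|\to0$.)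
\end{proof}

The goal of Sections~\ref{sec:small}--\ref{sec:assembly} is the following approximation result. An operator $A$ on $\ell_r^N$ is regarded as an operator on $\ell_r$ that acts on the first $N$ coordinates and ignores the others (that is, $A=P_NAP_N$).

\begin{proposition}\label{prop:approx}
Let $1<r<\infty$, $r\neq2$, $N\ge1$, let $A$ be an operator on $\ell_r^N$ with $\|A\|<1$, and let $0<\varepsilon<1$. There is a contraction $T$ on $\ell_r(\mathbb N)$ such that for all $j\le N$
\[
\|Te_j-Ae_j\|\le\varepsilon,\qquad T^*e_j^*=A^*e_j^*,\qquad e_j\in\operatorname{span}N(T).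
\]
\end{proposition}

We also need a routine fact on restricting Baire category to a dense $G_\delta$ set.

\begin{lemma}\label{lem:category}
Let $\mathcal C$ be a dense $G_\delta$ subset of a topological space $Y$. A set $\mathcal A\subseteq Y$ is comeager in $Y$ if and only if $\mathcal A\cap\mathcal C$ is comeager in $\mathcal C$.
\end{lemma}

\begin{proof}
Suppose $\mathcal A\supseteq\bigcap_nV_n$ with $V_n$ open and dense in $Y$. If $W$ is open and meets $\mathcal C$, then $V_n\cap W$ is nonempty and open, so it meets $\mathcal C$. Thus $V_n\cap\mathcal C$ is open and dense in $\mathcal C$, and $\mathcal A\cap\mathcal C\supseteq\bigcap_n(V_n\cap\mathcal C)$.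

Conversely, let $\mathcal A\cap\mathcal C\supseteq\bigcap_n(V_n\cap\mathcal C)$ with $V_n$ open in $Y$ and $V_n\cap\mathcal C$ dense in $\mathcal C$. Then $V_n$ is dense in $Y$, because $\mathcal C$ is. Write $\mathcal C=\bigcap_nG_n$ with $G_n$ open; each $G_n$ is dense since it contains $\mathcal C$. Then $\mathcal A\supseteq\bigcap_nV_n\cap\bigcap_nG_n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}, assuming Proposition~\ref{prop:approx}]
For $j,m\ge1$ let $\mathcal O_{j,m}$ be the set of $T\in\mathcal B_1(\ell_p)$ that have a $\mathtt{WOT}$-open neighborhood $U\subseteq\mathcal B_1(\ell_p)$ with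
\[
\operatorname{diam}\{Se_j:S\in U\}\le\tfrac1m ,
\]
and let $\mathcal O^*_{j,m}$ be defined in the same way with $\operatorname{diam}\{S^*e_j^*:S\in U\}\le\frac1m$. These sets are $\mathtt{WOT}$-open.

\smallskip
\emph{Claim. Each $\mathcal O_{j,m}$ and each $\mathcal O^*_{j,m}$ is $\mathtt{SOT}^*$-dense.}

\smallskip
Since $\mathcal B_1(\ell_p)$ is norm-bounded and $(e_i)$, $(e_i^*)$ have dense spans, every $\mathtt{SOT}^*$-neighborhood of $T_0\in\mathcal B_1(\ell_p)$ contains a set of the form
\[
\mathcal V=\{S\in\mathcal B_1(\ell_p):\|(S-T_0)e_i\|<\delta,\ \|(S-T_0)^*e_i^*\|<\delta\ \text{ for } i\le n\}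
\]
with $\delta>0$. For $\rho\in(0,1)$ close to $1$ and $N\ge\max(n,j)$ large, the operator $A=\rho P_NT_0P_N$ satisfies $\|A\|\le\rho<1$ and, for $i\le n$,
\[
\|(A-T_0)e_i\|=\|\rho P_NT_0e_i-T_0e_i\|<\tfrac\delta2,\qquad
\|(A-T_0)^*e_i^*\|=\|\rho P_N^*T_0^*e_i^*-T_0^*e_i^*\|<\tfrac\delta2 .
\]

\emph{The set $\mathcal O_{j,m}$ meets $\mathcal V$.} Apply Proposition~\ref{prop:approx} with $r=p$ and some $\varepsilon<\min(1,\delta/2)$. The resulting $T$ is in $\mathcal V$, and $e_j\in\operatorname{span}N(T)$. By Lemma~\ref{lem:cont}, the map $S\mapsto Se_j$ on $\mathcal B_1(\ell_p)$ is continuous at $T$ from $\mathtt{WOT}$ to the norm. So $T$ has a $\mathtt{WOT}$-open neighborhood on which $\|Se_j-Te_j\|\le\frac1{2m}$, and $T\in\mathcal O_{j,m}$.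

\emph{The set $\mathcal O^*_{j,m}$ meets $\mathcal V$.} Apply Proposition~\ref{prop:approx} with $r=q\neq2$, with $\varepsilon<\min(1,\delta/2)$ and with $A^*$, an operator on $\ell_q^N$, in place of $A$. This gives a contraction $W$ on $\ell_q$ with $\|We_i^*-A^*e_i^*\|<\delta/2$ and $W^*e_i=Ae_i$ for $i\le N$, and with $e_j^*\in\operatorname{span}N(W)$. Let $T=W^*\in\mathcal B_1(\ell_p)$, so that $T^*=W$. Then $T\in\mathcal V$. If $S_i\to T$ in $\mathtt{WOT}$ within $\mathcal B_1(\ell_p)$, then $S_i^*\to W$ in the $\mathtt{WOT}$ of operators on $\ell_q$, by reflexivity, and Lemma~\ref{lem:cont} gives $S_i^*e_j^*\to T^*e_j^*$ in norm. So $T\in\mathcal O^*_{j,m}$, as before. This proves the Claim.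

\smallskip
Let $\mathcal C=\bigcap_{j,m}(\mathcal O_{j,m}\cap\mathcal O^*_{j,m})$. It is $\mathtt{WOT}$-$G_\delta$. The sets in the intersection are $\mathtt{SOT}^*$-open and, by the Claim, $\mathtt{SOT}^*$-dense; since $\mathtt{SOT}^*$ is Polish, $\mathcal C$ is $\mathtt{SOT}^*$-dense. If $T\in\mathcal C$ and $T_i\to T$ in $\mathtt{WOT}$ within $\mathcal B_1(\ell_p)$, then $T_ie_j\to Te_j$ and $T_i^*e_j^*\to T^*e_j^*$ in norm for every $j$, hence $T_i\to T$ in $\mathtt{SOT}^*$ by boundedness. So the identity map from $\mathtt{WOT}$ to $\mathtt{SOT}^*$ is continuous at each point of $\mathcal C$.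

Now let $\mathtt{WOT}\subseteq\tau\subseteq\mathtt{SOT}^*$. Then $\mathcal C$ is $\tau$-$G_\delta$, because $\tau\supseteq\mathtt{WOT}$, and $\tau$-dense, because $\tau\subseteq\mathtt{SOT}^*$. The topology that $\tau$ induces on $\mathcal C$ lies between those induced by $\mathtt{WOT}$ and $\mathtt{SOT}^*$, which coincide by the preceding paragraph; so it does not depend on $\tau$. By Lemma~\ref{lem:category}, $\mathcal A$ is $\tau$-comeager if and only if $\mathcal A\cap\mathcal C$ is comeager in $\mathcal C$, a condition independent of $\tau$.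
\end{proof}

Baire's theorem is what keeps the remaining task finite-dimensional: each approximating operator has to control only finitely many $e_j$ or finitely many $e_j^*$, and no single operator has to serve all $j$.

\section{The smallest case}\label{sec:small}

Take $N=1$ and $A=0$ in Proposition~\ref{prop:approx}. We want a contraction $T$ with
\[
\|Te_1\|\le\varepsilon,\qquad T^*e_1^*=0,\qquad e_1\in\operatorname{span}N(T).
\]
Only the first column and the first row of $T$ are constrained; the other columns are ours to choose. Since $e_1$ cannot itself be norming, we use the second column and look for norming vectors $e_1+u_1e_2$ and $e_1+u_2e_2$ with $u_1\neq u_2$, whose span contains $e_1$. To keep the first row zero, we send $e_1$ and $e_2$ into the span of $e_2$ and $e_3$.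

Let $r=4$ and choose $b>0$ with $2b^4\le\varepsilon^4$, so that $2b^4<1$. For $y,t\in\mathbb K$, expanding $|y\pm bt|^2=|y|^2+b^2|t|^2\pm2b\operatorname{Re}(y\bar t)$ gives
\[
|y+bt|^4+|y-bt|^4=2(|y|^2+b^2|t|^2)^2+8b^2\big(\operatorname{Re}(y\bar t)\big)^2\le2|y|^4+12b^2|y|^2|t|^2+2b^4|t|^4 ,
\]
with equality when $y,t$ are real. With
\[
\sigma^2=\frac{6b^2}{1-2b^4},\qquad M=2+\frac{36b^4}{1-2b^4},
\]
completing the square yields
\[
M|y|^4+|t|^4-|y+bt|^4-|y-bt|^4\ \ge\ (1-2b^4)\big(|t|^2-\sigma^2|y|^2\big)^2\ \ge\ 0 ,
\]
and both inequalities are equalities when $y,t$ are real and $t=\pm\sigma y$, where $\sigma>0$. So the map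
\[
G(t,s)=\big(M^{-1/4}s+bt,\ M^{-1/4}s-bt\big)
\]
is a contraction on $\ell_4^2$. It preserves the norms of $(1,u)$ and $(1,-u)$, where $u=M^{1/4}/\sigma$, but it maps their average $(1,0)$ to $(b,-b)$, which has norm $2^{1/4}b\le\varepsilon$. The operator $Tz=(0,G(z_1,z_2),0,0,\dots)$ is as desired.

(For a numerical illustration take $b=\frac12$. Then $\sigma^2=\frac{12}7$, $M=\frac{32}7$ and $u^4=\frac{14}9$. Both sides of $|G(1,u)|_4^4=1+u^4$ equal $\frac{23}9$, while $|G(1,0)|_4^4=\frac18$.)

A nonzero scalar $A=\alpha$ with $|\alpha|<1$ costs nothing more. Choose $\beta>0$ with $|\alpha|^4+\beta^4=1$ and let $Tz=(\alpha z_1,\,G(\beta z_1,z_2),0,\dots)$. Then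
\[
\|Tz\|^4\le|\alpha z_1|^4+|\beta z_1|^4+|z_2|^4=|z_1|^4+|z_2|^4,
\]
with equality on the left at $z=e_1\pm u\beta e_2$: the gadget $G$ absorbs the part of the norm that $A$ loses.

Two tasks remain: to find a gadget $G$ for every $r\neq2$ (Section~\ref{sec:gadget}), and to treat $N>1$, where the loss $|x|_r^r-|Ax|_r^r$ is a function of $N$ variables (Section~\ref{sec:completion}).

\section{The gadget}\label{sec:gadget}

\begin{lemma}\label{lem:gadget}
Let $1<r<\infty$, $r\neq2$, $0<\varepsilon<1$. There are a linear map $G:\mathbb K^2\to\mathbb K^2$ and $u_1\neq u_2$ in $\mathbb K$ such that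
\begin{enumerate}
\item[(i)] $|G(t,s)|_r^r\le|t|^r+|s|^r$ for all $t,s\in\mathbb K$;
\item[(ii)] $|G(1,0)|_r\le\varepsilon$;
\item[(iii)] $|G(1,u_l)|_r^r=1+|u_l|^r$ for $l=1,2$.
\end{enumerate}
\end{lemma}

For $r=2$ this is impossible: the norming vectors of $G$ form a subspace, so $(1,0)$ would be norming. For $r>2$ the map of Section~\ref{sec:small} works, with a compactness argument in place of completing the square.

\begin{proof}[Proof for $r>2$]
Choose $b>0$ with $2^{1/r}b\le\varepsilon$; then $2b^r<1$. Let
\[
\zeta(t)=|1+bt|^r+|1-bt|^r-|t|^r\qquad(t\in\mathbb K).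
\]
Since $\zeta(t)\le2(1+b|t|)^r-|t|^r\to-\infty$ as $|t|\to\infty$, $\zeta$ attains its maximum $M$ at some $t^*$. For real $t\to0$,
\[
\zeta(t)=2+r(r-1)b^2t^2+o(t^2)-|t|^r ,
\]
and this exceeds $2=\zeta(0)$ for small $t\neq0$ because $r>2$. Hence $t^*\neq0$ and $M>2$. As $\zeta$ is even, $-t^*$ is a maximizer too. By homogeneity,
\[
|y+bt|^r+|y-bt|^r\le M|y|^r+|t|^r\qquad(t,y\in\mathbb K),
\]
where the case $y=0$ holds because $2b^r<1$, and equality holds when $(t,y)$ is a multiple of $(\pm t^*,1)$. Put
\[
G(t,s)=\big(M^{-1/r}s+bt,\ M^{-1/r}s-bt\big).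
\]
Then (i) is the inequality with $y=M^{-1/r}s$. Next, $|G(1,0)|_r=2^{1/r}b\le\varepsilon$ is (ii). Finally, equality at $(t,y)=(1,\pm1/t^*)$ gives (iii) with $u_{1,2}=\pm M^{1/r}/t^*$.
\end{proof}

For $1<r<2$ this $G$ does not work. Concavity of $v\mapsto v^{r/2}$ and the parallelogram law give
\[
|1+bt|^r+|1-bt|^r\le2(1+b^2|t|^2)^{r/2}\le2+2b^r|t|^r,
\]
so $\zeta(t)\le2-(1-2b^r)|t|^r$ and the only maximizer is $0$. Near $0$ the term of order $r$ now dominates the terms of order $2$. We use such a term with the other sign: it then prevents a maximum at the point where it is centered.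

We start from a single functional $(t,s)\mapsto M_0^{-1/r}t+\gamma^{-1/r}s$ of norm one on $\ell_r^2$, with small first coefficient. After rescaling the variables and setting $t=1$, the norm condition says that $\theta_0(s)=|1+s|^r-\gamma|s|^r$ has maximum $M_0$; by strict convexity there is exactly one maximizer. A second output coordinate adds a term $\kappa|s-d|^r$ to $\theta_0$, with small $\kappa>0$ and with $d$ at our disposal, and we need $d$ such that the new function has two maximizers. Since $r<2$, the added term has infinite second derivative at $s=d$, so the maximum cannot be at $d$. In the real case we can picture $d$ moving from left to right through the original maximum point: the new maximizer is first to the right of $d$ and finally to the left, yet never at $d$. So at some moment it jumps, and at that moment there are two maximizers. The proof makes this precise, with Brouwer's fixed point theorem in place of ``moving from left to right'' so that it also covers $\mathbb K=\mathbb C$.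

\begin{proof}[Proof for $1<r<2$]
\emph{The functional.} Choose $a>0$ with $(1+a)^{r-1}\ge2\varepsilon^{-r}$ and put
\[
M_0=(1+a)^{r-1},\qquad\gamma=(1+1/a)^{r-1}>1,\qquad\theta_0(s)=|1+s|^r-\gamma|s|^r\quad(s\in\mathbb K).
\]
Since $|\cdot|^r$ is strictly convex on $\mathbb K$, and $\frac{1+s}{1+a}=\frac1{1+a}\cdot1+\frac a{1+a}\cdot\frac sa$, we have
\[
|1+s|^r\le(1+a)^r\Big(\frac1{1+a}+\frac{a}{1+a}\,\frac{|s|^r}{a^r}\Big)=M_0+\gamma|s|^r ,
\]
with equality if and only if $s=a$. So $\theta_0$ has maximum $M_0\ge 2\varepsilon^{-r}$, attained only at $s=a$.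

\emph{The perturbation.} Let $\Delta=\{d\in\mathbb K:|d-a|\le a/2\}$. For $d\in\Delta$ we have $d\neq0,-1$ and $|d|\le2a$. For $0\le\kappa\le\kappa_0:=(\gamma-1)/2$ and $d\in\Delta$ let
\[
\theta_{\kappa,d}(s)=\theta_0(s)+\kappa|s-d|^r .
\]
Then $\theta_{\kappa,d}(s)\le(1+|s|)^r-\gamma|s|^r+\kappa_0(|s|+2a)^r$. Since $1+\kappa_0<\gamma$, there is $R$ such that $\theta_{\kappa,d}(s)<0$ whenever $|s|>R$, for all such $\kappa$ and $d$. As $\theta_{\kappa,d}(a)\ge M_0>0$, maximizers of $\theta_{\kappa,d}$ exist and all lie in $\{|s|\le R\}$.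

On the compact set $Q=\{|s|\le R,\ |s-a|\ge a/2\}$ we have $\theta_0\le M_0-\eta$ for some $\eta>0$, since $a\notin Q$. Fix $\kappa\in(0,\kappa_0]$ with
\[
\kappa(R+2a)^r<\eta\qquad\text{and}\qquad\kappa(2a)^r\le1 .
\]
On $Q$ we get $\theta_{\kappa,d}\le M_0-\eta+\kappa(R+2a)^r<M_0\le\max\theta_{\kappa,d}$. So for every $d\in\Delta$ all maximizers of $\theta_{\kappa,d}$ are in $\Delta$.

\emph{For some $d\in\Delta$ there are two distinct maximizers.} Suppose that for every $d\in\Delta$ the maximizer $s^*(d)\in\Delta$ is unique. Then $s^*:\Delta\to\Delta$ is continuous: if $d_n\to d$ and $s^*(d_n)\to s'$ along a subsequence, then passing to the limit in $\theta_{\kappa,d_n}(s^*(d_n))\ge\theta_{\kappa,d_n}(s)$ shows that $s'$ maximizes $\theta_{\kappa,d}$, so $s'=s^*(d)$; since $\Delta$ is compact, this is enough. By Brouwer's theorem there is $d\in\Delta$ with $s^*(d)=d$. As $d\neq0,-1$, the function $\theta_0$ is $C^2$ in the real sense near $d$, and therefore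
\[
\theta_{\kappa,d}(d+h)+\theta_{\kappa,d}(d-h)-2\theta_{\kappa,d}(d)=O(|h|^2)+2\kappa|h|^r>0
\]
for small $h\neq0$, because $r<2$. This contradicts the maximality of $\theta_{\kappa,d}$ at $d$.

\emph{Conclusion.} Fix $d\in\Delta$ such that $\theta_{\kappa,d}$ has maximizers $s_1\neq s_2$, and let $M=\max\theta_{\kappa,d}\ge M_0$. By homogeneity,
\[
|t+s|^r+\kappa|s-dt|^r\le M|t|^r+\gamma|s|^r\qquad(t,s\in\mathbb K),
\]
where the case $t=0$ holds because $1+\kappa\le\gamma$, and equality holds when $(t,s)$ is a multiple of $(1,s_l)$. Put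
\[
G(t,s)=\Big(M^{-1/r}t+\gamma^{-1/r}s,\ \ \kappa^{1/r}\big(\gamma^{-1/r}s-dM^{-1/r}t\big)\Big).
\]
Applying the inequality to $(M^{-1/r}t,\gamma^{-1/r}s)$ gives (i), and the equality cases give (iii) with $u_l=\gamma^{1/r}M^{-1/r}s_l$. Finally,
\[
|G(1,0)|_r^r=M^{-1}(1+\kappa|d|^r)\le 2/M_0\le\varepsilon^r,
\]
which is (ii).
\end{proof}

\section{Completing a strict contraction}\label{sec:completion}

For $N>1$ we want to feed the norm lost by $A$ into $N$ copies of the gadget, that is, to write $|x|_r^r-|Ax|_r^r$ as $|Bx|_r^r=\sum_i|(Bx)_i|^r$ with $B$ linear. For $r=2$ we could take $B=(I-A^*A)^{1/2}$. For $r\neq2$ there is no reason for such a $B$ to exist. But we do not need equality everywhere: the inequality everywhere makes $T$ a contraction, and equality on a spanning set gives enough norming vectors. A determinant argument provides this much. If the equality vectors lay in a hyperplane, we could expand $B$ transversally to that hyperplane and shrink it slightly along it, so as to increase $|\det B|$.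

\begin{lemma}\label{lem:completion}
Let $1<r<\infty$, and let $A$ be an operator on $\ell_r^N$ with $\|A\|<1$. There is an operator $B$ on $\ell_r^N$ such that
\[
|Ax|_r^r+|Bx|_r^r\le|x|_r^r\qquad(x\in\mathbb K^N),
\]
and the vectors $x$ for which equality holds span $\mathbb K^N$.
\end{lemma}

\begin{proof}
Write $|\cdot|=|\cdot|_r$. The set $\mathfrak B$ of all $B$ that satisfy the inequality is closed and bounded, hence compact, and it contains $(1-\|A\|^r)^{1/r}I$. This operator is invertible because $\|A\|<1$. So an element $B\in\mathfrak B$ with maximal $|\det B|$ is invertible.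

Let $E$ be the set of $x$ with $|x|=1$ for which equality holds, and suppose that $\operatorname{span}E\neq\mathbb K^N$. Take a nonzero linear functional $\varphi$ vanishing on $E$ and a vector $u$ with $\varphi(u)=1$. For small $\epsilon>0$ let
\[
B_\epsilon=B\big((1-\epsilon)I+2N\epsilon\,u\otimes\varphi\big),\qquad(u\otimes\varphi)x=\varphi(x)u .
\]
The operator in parentheses acts as $1-\epsilon$ on $\ker\varphi$ and as $1-\epsilon+2N\epsilon$ on $u$, so
\[
|\det B_\epsilon|=|\det B|\,(1-\epsilon)^{N-1}\big(1+(2N-1)\epsilon\big)=|\det B|\,\big(1+N\epsilon+O(\epsilon^2)\big)>|\det B|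
\]
for small $\epsilon>0$. We show that $B_\epsilon\in\mathfrak B$ for small $\epsilon$, which contradicts the choice of $B$. By homogeneity it suffices to consider $|x|=1$. Let $m=\min_{|x|=1}|Bx|>0$ and fix $\eta>0$ with $2N|Bu|\eta\le m$.

If $|x|=1$ and $|\varphi(x)|\le\eta$, then
\[
|B_\epsilon x|\le(1-\epsilon)|Bx|+2N\epsilon\,\eta|Bu|\le|Bx|-\epsilon m+\epsilon m=|Bx| ,
\]
so the inequality for $B_\epsilon$ holds at $x$. The compact set $\{|x|=1,\ |\varphi(x)|\ge\eta\}$ does not meet $E$, so $|x|^r-|Ax|^r-|Bx|^r$ is bounded below on it by a positive constant. Since $B_\epsilon\to B$ as $\epsilon\to0$, the inequality for $B_\epsilon$ holds on this set when $\epsilon$ is small.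
\end{proof}

\section{Assembling the operator}\label{sec:assembly}

\begin{proof}[Proof of Proposition~\ref{prop:approx}]
Let $B$ be as in Lemma~\ref{lem:completion}, and $G,u_1,u_2$ as in Lemma~\ref{lem:gadget} for the given $r$ and $\varepsilon$. For $z\in\ell_r$ let $x=(z_1,\dots,z_N)$ and $y=(z_{N+1},\dots,z_{2N})$. Identify the first $3N$ coordinates of the target with $\ell_r^N\oplus_r(\ell_r^2)^N$, the first summand being the first $N$ coordinates, and put
\[
Tz=\big(Ax;\;G((Bx)_1,y_1),\,\dots,\,G((Bx)_N,y_N);\;0,0,\dots\big).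
\]
So the $i$-th copy of $G$ receives the $i$-th coordinate of $Bx$ and one fresh coordinate $y_i$.

\emph{Contraction.} By Lemma~\ref{lem:gadget}(i) and Lemma~\ref{lem:completion},
\[
\|Tz\|^r\le|Ax|_r^r+|Bx|_r^r+|y|_r^r\le|x|_r^r+|y|_r^r\le\|z\|^r .
\]

\emph{Columns and rows.} Let $j\le N$. For $z=e_j$ we have $y=0$, and $G(t,0)=tG(1,0)$, so by Lemma~\ref{lem:gadget}(ii) and Lemma~\ref{lem:completion}
\[
\|Te_j-Ae_j\|^r=\sum_{i=1}^N|(Be_j)_i|^r\,|G(1,0)|_r^r\le\varepsilon^r|Be_j|_r^r\le\varepsilon^r .
\]
The $j$-th coordinate of $Tz$ is $(Ax)_j$, so $T^*e_j^*=A^*e_j^*$.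

\emph{Norming vectors.} Let $x\in\mathbb K^N$ satisfy $|Ax|_r^r+|Bx|_r^r=|x|_r^r$, and let $z_l=(x,u_lBx,0,0,\dots)$ for $l=1,2$. The $i$-th copy of $G$ is evaluated at $(Bx)_i\,(1,u_l)$, so by Lemma~\ref{lem:gadget}(iii)
\[
\|Tz_l\|^r=|Ax|_r^r+\sum_{i=1}^N|(Bx)_i|^r(1+|u_l|^r)=|x|_r^r+|u_lBx|_r^r=\|z_l\|^r .
\]
Thus $z_1,z_2\in N(T)$. With $c_1=\frac{u_2}{u_2-u_1}$ and $c_2=\frac{-u_1}{u_2-u_1}$ we have $c_1+c_2=1$ and $c_1u_1+c_2u_2=0$, so
\[
(x,0,0,\dots)=c_1z_1+c_2z_2\in\operatorname{span}N(T).
\]
By Lemma~\ref{lem:completion} such $x$ span $\mathbb K^N$. Hence $e_1,\dots,e_N\in\operatorname{span}N(T)$.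
\end{proof}

This completes the proof of Theorem~\ref{thm:A}. The hypothesis $p\neq2$ enters only through Lemma~\ref{lem:gadget}. That lemma is used for both exponents $p$ and $q$, one of which is larger than $2$ and the other smaller, so our proof uses both of its cases for every $p$. Reflexivity and uniform convexity, which come from $1<p<\infty$, are used in the passage to adjoints and in Lemma~\ref{lem:cont}, respectively.

\begin{thebibliography}{9}
\bibitem{GMM} Sophie Grivaux, Etienne Matheron, Quentin Menet, \emph{Generic properties of l\_p-contractions and similar operator topologies}, arXiv:2207.07938 (2022).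
\end{thebibliography}

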